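\title{A connectoid whose end space is not the end space of a graph}

\begin{abstract}
A connectoid is a set with an abstract notion of connected subset, and like a graph it has an end space. We show that this space need not be homeomorphic to the end space of an undirected graph, nor to a subspace of one. The example is given by the strongly connected vertex sets of a digraph on $\aleph_1$ vertices. The obstruction is local: the neighborhood filter of an end of a graph is generated by the complements of the members of a partition of the other ends. The example belongs to a family of digraphs $D_\Gamma$, one for each graph $\Gamma$ with infinitely many vertices, and the end space of $D_\Gamma$ is that of a graph exactly when $\Gamma$ has an orientation with finite in-degrees. If the ground set of a connectoid is a countable union of dispersed sets, for instance if it is countable, then the end space is that of a tree, so $\aleph_1$ is the least size of a counterexample.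
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC and write $\mathbb N=\{0,1,2,\dots\}$. Graphs are undirected and simple, and we identify a component of a graph with its vertex set. A neighborhood of a point need not be open.

\subsection{Ends of graphs and of connectoids}

A \emph{ray} in a graph $G$ is a one-way infinite path, and its \emph{tails} are its infinite subpaths. If $X\subseteq V(G)$ is finite, then some tail of a given ray avoids $X$, and all such tails lie in one component of $G-X$. Two rays are \emph{equivalent} if no finite set separates them, that is, if this component is the same for both rays for every finite $X$. The equivalence classes are the \emph{ends} of $G$. For an end $\omega$ and a finite set $X$, let $K(X,\omega)$ be the component of $G-X$ that contains tails of the rays in $\omega$, and let $\Omega(X,\omega)$ be the set of ends $\omega'$ with $K(X,\omega')=K(X,\omega)$. The \emph{end space} $\Omega(G)$ is the set of ends with the topology generated by the sets $\Omega(X,\omega)$. Thus two ends are close if a large finite set fails to separate them.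

This definition uses little about graphs. It needs to know which vertex sets are connected, and it needs a ray only as a chain of finite connected pieces that leaves every finite set. Connectoids keep exactly this structure.

\begin{definition}\label{def:connectoid}
Let $S$ be a set and $\mathcal F$ a set of finite subsets of $S$ such that
\begin{itemize}
\item[(i)] $F\cup F'\in\mathcal F$ whenever $F,F'\in\mathcal F$ and $F\cap F'\neq\emptyset$;
\item[(ii)] $\emptyset\in\mathcal F$, and $\{s\}\in\mathcal F$ for every $s\in S$.
\end{itemize}
A set $C\subseteq S$ is \emph{connected} if for all $x,y\in C$ there is $F\in\mathcal F$ with $x,y\in F\subseteq C$. If $\mathcal C$ is the set of connected sets, then $(S,\mathcal C)$ is the \emph{connectoid induced by $\mathcal F$}.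
\end{definition}

The finite connected sets are exactly the members of $\mathcal F$: if $C$ is finite, connected and contains $x$, then $C$ is a finite union of members of $\mathcal F$ that contain $x$, and (i) applies. A union of connected sets with a common point $z$ is connected, since for $x,y$ in the union there are $F\ni x,z$ and $F'\ni z,y$ in $\mathcal F$ inside the union, and $F\cup F'\in\mathcal F$. The \emph{components} of a set $A\subseteq S$ are its maximal connected subsets; we do not count $\emptyset$ as a component, which matters only for $A=\emptyset$. The component of a point $s\in A$ is the union of all connected subsets of $A$ that contain $s$. Hence the components of $A$ partition $A$, and every nonempty connected subset of $A$ lies in exactly one of them.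

A \emph{necklace} is an infinite set $N=\bigcup_{i\in\mathbb N}F_i$, where the $F_i$ are nonempty finite connected sets such that $F_i\cap F_j\neq\emptyset$ if and only if $|i-j|\le1$. Its \emph{tails} are the sets $\bigcup_{i\ge n}F_i$. Each tail is connected, because $F_n\cup\dots\cup F_m\in\mathcal F$ by (i) and induction. Each tail is cofinite in $N$, so any two tails of $N$ meet, even if they come from different sequences $(F_i)$. A point lies in at most two of the sets $F_i$, so for finite $X\subseteq S$ some tail of $N$ avoids $X$, and all such tails lie in one component of $S\setminus X$. Two necklaces are \emph{equivalent} if this component is the same for both for every finite $X$, and the equivalence classes are the \emph{ends} of $(S,\mathcal C)$. The component $K(X,\omega)$ of $S\setminus X$, the set $\Omega(X,\omega)$ and the \emph{end space} $\Omega(S,\mathcal C)$ are defined as for graphs, with necklaces in place of rays.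

Two facts, valid for connectoids and (with rays) for graphs, will be used throughout. The first restates the definition of $K(X,\omega)$:
\begin{equation}\label{eq:tail}
\begin{array}{l}
\text{if $C$ is connected, avoids the finite set $X$, and contains a tail}\\
\text{of some member of $\omega$, then $C\subseteq K(X,\omega)$.}
\end{array}
\end{equation}
In particular $K(X',\omega)\subseteq K(X,\omega)$ for finite $X\subseteq X'$, and so $\Omega(X\cup X',\omega)\subseteq\Omega(X,\omega)\cap\Omega(X',\omega)$. Since also $\Omega(X,\omega')=\Omega(X,\omega)$ for $\omega'\in\Omega(X,\omega)$, we obtain the second fact:
\begin{equation}\label{eq:base}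
\text{the sets $\Omega(X,\omega)$ with $X$ finite form a neighborhood base at $\omega$.}
\end{equation}

\begin{example}[graphs]\label{ex:graph}
Let $G$ be a graph, $S=V(G)$, and $\mathcal F$ the set of vertex sets of finite connected subgraphs. The connected sets are the vertex sets of connected subgraphs, and $\Omega(S,\mathcal C)$ is homeomorphic to $\Omega(G)$. Indeed, a ray $r_0r_1\dots$ gives the necklace with $F_i=\{r_i,r_{i+1}\}$, and two rays are equivalent exactly when their necklaces are. Conversely, let $N=\bigcup_iF_i$ be a necklace. Choose $p_i\in F_i\cap F_{i+1}$ and a path from $p_i$ to $p_{i+1}$ in $G[F_{i+1}]$. Together these paths form a walk that visits infinitely many vertices, each finitely often. Leaving every vertex at its last visit turns the walk into a ray inside $N$. This ray has a tail in every tail of $N$, so it is equivalent to $N$. The resulting bijection of ends preserves the components $K(X,\omega)$.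
\end{example}

\begin{example}[digraphs]\label{ex:digraph}
Let $D$ be a digraph, $S=V(D)$, and $\mathcal F$ the set of finite $F\subseteq S$ such that $D[F]$ is \emph{strongly connected}: for all $x,y\in F$ there is a directed path from $x$ to $y$ in $D[F]$. Condition (ii) holds trivially, and (i) holds because one can travel through a common vertex. A set $C$ is connected if and only if $D[C]$ is strongly connected, since a directed path from $x$ to $y$ and one from $y$ to $x$ together span a member of $\mathcal F$. We write $\Omega(D)$ for the end space of this connectoid.
\end{example}

By Example~\ref{ex:graph}, every end space of a graph is the end space of a connectoid. The question we answer, which comes from Bowler and Reich~\cite{BR}, is whether the converse holds.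

\begin{quote}
\emph{Is there, for every connectoid $(S,\mathcal C)$, a graph $G$ such that $\Omega(S,\mathcal C)$ and $\Omega(G)$ are homeomorphic?}
\end{quote}

One may well guess that the answer is yes. The graph $G$ need not have anything to do with $S$; only the space has to be matched. An end chooses a component of $S\setminus X$ for every finite $X$, and if $S=\{s_0,s_1,\dots\}$ is countable, then the choices for the sets $X=\{s_0,\dots,s_{n-1}\}$ determine all others. These choices are organized by a tree, and the end space is the end space of that tree (Theorem~\ref{thm:tree}). For uncountable $S$ trees do not suffice (Remark~\ref{rem:matching}), but arbitrary graphs are available. The answer is nevertheless no.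

\subsection{Results}

Let $\Gamma$ be a graph with infinite vertex set $V$ and edge set $E$. We regard edges as $2$-element subsets of $V$ and fix, arbitrarily, a naming $e=\{e^-,e^+\}$ of the endpoints of each edge. Let $D_\Gamma$ be the digraph on the disjoint union $S=V\cup(E\times\mathbb N)$ with the arcs
\begin{itemize}
\item $u\to v$ for all distinct $u,v\in V$;
\item $(e,i)\to(e,i+1)$ and $(e,i+1)\to(e,i)$ for all $e\in E$ and $i\in\mathbb N$;
\item $e^-\to(e,0)$ and $(e,0)\to e^+$ for all $e\in E$.
\end{itemize}
We call $A_e=\{e\}\times\mathbb N$ the \emph{arm} of $e$; see Figure~\ref{fig:arm}.

\begin{figure}[ht]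
\centering
\begin{tikzpicture}[>=stealth]
\draw[dashed,rounded corners] (-1.1,-1.4) rectangle (0.7,1.4);
\node at (-1.5,0) {$V$};
\node[circle,fill,inner sep=1.6pt,label=left:$e^-$] (m) at (0,0.9) {};
\node[circle,fill,inner sep=1.6pt,label=left:$e^+$] (p) at (0,-0.9) {};
\node[circle,fill,inner sep=1.6pt,label=below:{$\;\;\;(e,0)$}] (a) at (2,0) {};
\node[circle,fill,inner sep=1.6pt,label=below:{$(e,1)$}] (b) at (3.8,0) {};
\node[circle,fill,inner sep=1.6pt,label=below:{$(e,2)$}] (c) at (5.6,0) {};
\node (d) at (7.4,0) {$\cdots$};
\draw[->] (m) to[bend left=20] (p);
\draw[->] (p) to[bend left=20] (m);
\draw[->] (m) -- (a);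
\draw[->] (a) -- (p);
\draw[->] (a) to[bend left=15] (b);
\draw[->] (b) to[bend left=15] (a);
\draw[->] (b) to[bend left=15] (c);
\draw[->] (c) to[bend left=15] (b);
\draw[->] (c) to[bend left=15] (d);
\draw[->] (d) to[bend left=15] (c);
\end{tikzpicture}
\caption{The arm $A_e=\{e\}\times\mathbb N$ of an edge $e=\{e^-,e^+\}$ in the digraph $D_\Gamma$. Any two vertices of $V$ are joined by arcs in both directions. The arm can be entered only from $e^-$ and left only toward $e^+$, so deleting either vertex makes it a strong component.}\label{fig:arm}
\end{figure}

\begin{theorem}\label{thm:main}
Let $\Gamma=K_{\aleph_0,\aleph_1}$ be the complete bipartite graph with sides of sizes $\aleph_0$ and $\aleph_1$. Then $D_\Gamma$ has $\aleph_1$ vertices, and $\Omega(D_\Gamma)$ is not homeomorphic to $\Omega(G)$, nor to a subspace of $\Omega(G)$, for any graph $G$. In particular, the answer to the question is no.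
\end{theorem}

An \emph{orientation} of $\Gamma$ chooses for each edge $e$ an endpoint $o(e)\in e$, its \emph{origin}, and directs $e$ from $o(e)$ to the other endpoint. Let $E(w)$ be the set of edges at $w\in V$. The \emph{in-degree} of $w$ is the number of edges $e\in E(w)$ with $o(e)\neq w$. The orientations considered below are unrelated to the naming $e^-,e^+$.

\begin{theorem}\label{thm:class}
For every graph $\Gamma$ with infinite vertex set the following are equivalent:
\begin{itemize}
\item[(a)] $\Omega(D_\Gamma)$ is homeomorphic to the end space of a graph;
\item[(b)] $\Omega(D_\Gamma)$ is homeomorphic to a subspace of the end space of a graph;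
\item[(c)] $\Gamma$ has an orientation with all in-degrees finite.
\end{itemize}
\end{theorem}

A set $U\subseteq S$ in a connectoid $(S,\mathcal C)$ is \emph{dispersed} if for every end $\omega$ there is a finite $X\subseteq S$ with $K(X,\omega)\cap U=\emptyset$; informally, $U$ can be separated from each end by a finite set.

\begin{theorem}\label{thm:tree}
Let $(S,\mathcal C)$ be a connectoid such that $S$ is a countable union of dispersed sets. Then $\Omega(S,\mathcal C)$ is homeomorphic to the end space of a tree. In particular this holds whenever $S$ is countable, and the least cardinality of $S$ in a connectoid whose end space is not homeomorphic to the end space of a graph is exactly $\aleph_1$.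
\end{theorem}

\subsection{The idea: deleting both vertices or deleting either}\label{sec:idea}

Consider a model graph. Take an infinite clique $V$ and disjoint rays $A_i$, $i\in I$, outside $V$, and join the first vertex of $A_i$ to all vertices of a nonempty finite set $N_i\subseteq V$. Let $\omega$ be the end of the rays in the clique and $a_i$ the end of $A_i$. For finite $X\subseteq V$ we have $a_i\notin\Omega(X,\omega)$ if and only if $N_i\subseteq X$: in that case $A_i$ is a component of $G-X$, and otherwise $A_i$ is still joined to $V\setminus X\subseteq K(X,\omega)$. So $a_i$ has a canonical separator $N_i$. Group the ends $a_i$ into classes according to $N_i$. Each class is cut off from $\omega$ by one finite set, and a finite $X\subseteq V$ cuts off only the finitely many classes whose separator is a subset of $X$. Lemma~\ref{lem:graph} says that every end of every graph has such a partition.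

If $N_i=\{u,v\}$, then one has to delete \emph{both} $u$ and $v$ to cut off $A_i$. In $D_\Gamma$ a connected set that meets the arm $A_e$ and its complement has to enter through $e^-$ and leave through $e^+$, so it suffices to delete \emph{either} vertex, and there is no canonical choice. To imitate $D_\Gamma$ by a graph, one can attach $A_e$ to just one endpoint $o(e)$. Deleting the other endpoint $w$ then no longer cuts off $A_e$. This can be repaired by deleting $(e,0)$ along with $w$, but only for finitely many edges at $w$, and this is condition (c) of Theorem~\ref{thm:class}. The content of the theorem is that no graph, however it is built, does better.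

Section~\ref{sec:D} computes $\Omega(D_\Gamma)$. Section~\ref{sec:part} turns the partition above into a topological property of a point and shows that in $\Omega(D_\Gamma)$ it forces (c). Section~\ref{sec:graph} proves that ends of graphs have the property, Section~\ref{sec:proofs} deduces Theorems~\ref{thm:main} and~\ref{thm:class}, and Section~\ref{sec:tree} proves Theorem~\ref{thm:tree}.

\section{The end space of $D_\Gamma$}\label{sec:D}

Fix a graph $\Gamma=(V,E)$ with $V$ infinite. For $Y\subseteq V$ let $E(Y)=\bigcup_{v\in Y}E(v)$. A set $L\subseteq E$ is \emph{finitely covered} if $L\subseteq E(Y)$ for some finite $Y\subseteq V$, that is, if finitely many vertices meet all edges in $L$. Subsets and finite unions of finitely covered sets are finitely covered. We can therefore define a space $Z_\Gamma=E\cup\{\infty\}$ by declaring $U$ open if $\infty\notin U$ or $E\setminus U$ is finitely covered. The points of $E$ are isolated, and a set $U\ni\infty$ is a neighborhood of $\infty$ if and only if $E\setminus U$ is finitely covered. We will recognize $Z_\Gamma$ twice, by the following criterion.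

\begin{lemma}\label{lem:recognize}
Let $\Omega$ be a space consisting of a point $\omega$ and pairwise distinct isolated points $a_e\ne\omega$, $e\in E$. Let $\mathcal L$ be a family of subsets of $E$ such that the sets $\{\omega\}\cup\{a_e:e\notin L\}$, $L\in\mathcal L$, form a neighborhood base at $\omega$. If every member of $\mathcal L$ is finitely covered and every set $E(Y)$ with $Y\subseteq V$ finite is contained in a member of $\mathcal L$, then $\Omega$ is homeomorphic to $Z_\Gamma$.
\end{lemma}

\begin{proof}
A set $U\ni\omega$ is a neighborhood of $\omega$ if and only if $\{e:a_e\notin U\}$ is contained in a member of $\mathcal L$, and by hypothesis this means that it is finitely covered. So the bijection $\omega\mapsto\infty$, $a_e\mapsto e$ matches the neighborhoods of every point.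
\end{proof}

The sets $\{(e,i),(e,i+1)\}$, $i\in\mathbb N$, make the arm $A_e$ a necklace, with tails $\{(e,i):i\ge n\}$. For finite $X\subseteq S$ let
\[
E_X=\{e\in E: e\cap X\neq\emptyset\ \text{ or }\ A_e\cap X\neq\emptyset\}.
\]
The next lemma says that $X$ cuts off the arm of $e$ from $V$ exactly when $e\in E_X$.

\begin{lemma}\label{lem:components}
Let $X\subseteq S$ be finite.
\begin{itemize}
\item[(a)] The set $M_X=(V\setminus X)\cup\bigcup_{e\notin E_X}A_e$ is nonempty and connected. The component $K_X$ of $S\setminus X$ that contains it is the only one that meets $V$.
\item[(b)] If $e\in E_X$, then some tail of $A_e$ lies in a component of $S\setminus X$ that is a subset of $A_e$.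
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $V\setminus X$ is nonempty because $V$ is infinite, and any two of its vertices are joined by arcs in both directions. For $e\notin E_X$ the set $e\cup A_e$ is contained in $M_X$, and it is strongly connected by the cycle $e^-\to(e,0)\to e^+\to e^-$ and the arcs along the arm. It meets $V\setminus X$, so $M_X$ is strongly connected. The last statement holds since $V\setminus X\subseteq K_X$.

(b) Suppose first that $A_e\cap X\neq\emptyset$, and let $k$ be maximal with $(e,k)\in X$. The tail $\{(e,i):i>k\}$ is connected and avoids $X$. A vertex $(e,i)$ with $i\ge1$ has arcs only to and from $(e,i-1)$ and $(e,i+1)$, so no arc of $D_\Gamma-X$ joins the tail to another vertex. Hence the tail is a component.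

Suppose now that $A_e\cap X=\emptyset$, so that $e^-\in X$ or $e^+\in X$. A strongly connected set that meets both $A_e$ and its complement contains an arc entering $A_e$ and an arc leaving it. The only such arcs are $e^-\to(e,0)$ and $(e,0)\to e^+$, so the set contains both $e^-$ and $e^+$ and thus meets $X$. Hence the connected set $A_e$ is a component of $S\setminus X$.
\end{proof}

\begin{proposition}\label{prop:space}
The space $\Omega(D_\Gamma)$ is homeomorphic to $Z_\Gamma$.
\end{proposition}

\begin{proof}
Let $a_e$ be the end of the necklace $A_e$. Choose distinct $v_0,v_1,\dots\in V$, and let $\omega$ be the end of the necklace given by the sets $\{v_i,v_{i+1}\}$. Its tails lie in $V$, so $K(X,\omega)=K_X$ for every finite $X$.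

\emph{There are no other ends.} Let $N$ be a necklace not in $\omega$. Then for some finite $X$ a tail of $N$ lies in a component $K\neq K_X$ of $S\setminus X$. By Lemma~\ref{lem:components}(a), $K$ avoids $V$. No arc joins two different arms, so the strongly connected set $K$ lies in a single arm $A_e$. Now let $X'$ be any finite set. Some tail of $N$ lies in $A_e\setminus X'$. It is infinite, so it meets every tail of $A_e$, in particular one that avoids $X'$. These two tails lie in the same component of $S\setminus X'$. Hence $N\in a_e$.

\emph{The ends $a_e$ are isolated and distinct.} For $X=\{(e,0)\}$, the proof of Lemma~\ref{lem:components}(b) gives $K(X,a_e)=\{(e,i):i\ge1\}$. This set is disjoint from $V$ and from all arms $A_f$ with $f\neq e$, so it differs from $K(X,\omega)$ and from $K(X,a_f)$. Thus $a_e\neq\omega$, $a_e\neq a_f$, and $\Omega(X,a_e)=\{a_e\}$.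

\emph{Neighborhoods of $\omega$.} Let $X$ be finite. If $e\notin E_X$, then $A_e\subseteq K_X$ by Lemma~\ref{lem:components}(a). If $e\in E_X$, then $K(X,a_e)\subseteq A_e$ by part (b), so $K(X,a_e)$ avoids $V$ and is not $K_X$. Therefore $\Omega(X,\omega)=\{\omega\}\cup\{a_e:e\notin E_X\}$, and these sets form a neighborhood base at $\omega$ by~\eqref{eq:base}. We have $E_X\subseteq E(Y)$ for the finite set $Y=(X\cap V)\cup\bigcup\{e:A_e\cap X\neq\emptyset\}$, and $E(Y)=E_Y$ for finite $Y\subseteq V$. Lemma~\ref{lem:recognize} applies with $\mathcal L=\{E_X:X\subseteq S\text{ finite}\}$.
\end{proof}

\section{Partitions and orientations}\label{sec:part}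

The graph $G$ in Theorem~\ref{thm:main} is arbitrary, so we need a property of end spaces of graphs that refers only to the topology and that survives the passage to subspaces. The partition of Section~\ref{sec:idea} suggests one.

\begin{definition}\label{def:pg}
Let $z$ be a point of a topological space $Z$. A set $A\subseteq Z\setminus\{z\}$ is \emph{far from $z$} if it is disjoint from some neighborhood of $z$. The point $z$ is \emph{partition-generated} in $Z$ if there is a partition $\mathcal P$ of $Z\setminus\{z\}$ such that
\begin{itemize}
\item[(P1)] every member of $\mathcal P$ is far from $z$;
\item[(P2)] every set far from $z$ is covered by finitely many members of $\mathcal P$.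
\end{itemize}
\end{definition}

Finite unions of far sets are far. So (P1) and (P2) say that the neighborhoods of $z$ are exactly the supersets of the sets $Z\setminus(P_1\cup\dots\cup P_k)$ with $P_1,\dots,P_k\in\mathcal P$: the neighborhood filter of $z$ is generated by the complements of the classes.

\begin{example}\label{ex:extremes}
Suppose that $z$ has a countable neighborhood base $Z=U_0\supseteq U_1\supseteq\cdots$ with $\bigcap_nU_n=\{z\}$. Then the nonempty sets among the $U_n\setminus U_{n+1}$ form such a partition: $U_n\setminus U_{n+1}$ misses $U_{n+1}$, and a far set misses some $U_n$ and hence lies in $\bigcup_{i<n}(U_i\setminus U_{i+1})$. At the other extreme, if the neighborhoods of $z$ are the cofinite sets containing $z$, then the far sets are the finite ones, and the partition into singletons works, however large $Z$ is.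
\end{example}

\begin{lemma}\label{lem:hereditary}
If $z\in Z'\subseteq Z$ and $z$ is partition-generated in $Z$, then $z$ is partition-generated in the subspace $Z'$.
\end{lemma}

\begin{proof}
The neighborhoods of $z$ in $Z'$ are the sets $U\cap Z'$ with $U$ a neighborhood of $z$ in $Z$, and a set $A\subseteq Z'$ misses $U\cap Z'$ if and only if it misses $U$. So a subset of $Z'\setminus\{z\}$ is far from $z$ in $Z'$ if and only if it is far from $z$ in $Z$. The nonempty sets $P\cap Z'$ with $P\in\mathcal P$ therefore satisfy (P1) and (P2) in $Z'$.
\end{proof}

In $Z_\Gamma$ the sets far from $\infty$ are the finitely covered sets of edges. The case of a countable complete bipartite graph shows how a partition and an orientation are related.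

\begin{example}\label{ex:hooks}
Let $\Gamma=K_{\aleph_0,\aleph_0}$ have sides $\{x_i:i\in\mathbb N\}$ and $\{y_j:j\in\mathbb N\}$, and picture the edge $x_iy_j$ as the cell $(i,j)$ of the grid $\mathbb N\times\mathbb N$. Then $E(x_i)$ is a row, $E(y_j)$ is a column, and the far sets are those covered by finitely many rows and columns. The partition into rows fails (P2), because a column meets all rows. The partition into hooks $L_n=\{(i,j):\min(i,j)=n\}$ succeeds: $L_n\subseteq E(x_n)\cup E(y_n)$, and both $E(x_n)$ and $E(y_n)$ lie in $L_0\cup\dots\cup L_n$. The cover $\{x_n,y_n\}$ of $L_n$ selects an origin for each edge in $L_n$, namely $o(x_iy_j)=x_i$ if $i\le j$ and $o(x_iy_j)=y_j$ otherwise. The edges into $x_i$ come from the $y_j$ with $j<i$, and the edges into $y_j$ come from the $x_i$ with $i\le j$, so all in-degrees are finite.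
\end{example}

The passage from hooks to an orientation works for every partition.

\begin{proposition}\label{prop:orient}
If $\infty$ is partition-generated in $Z_\Gamma$, then $\Gamma$ has an orientation with all in-degrees finite.
\end{proposition}

\begin{proof}
Let $\mathcal P$ be a partition of $E$ with (P1) and (P2). By (P1), for each $P\in\mathcal P$ there is a finite $Y_P\subseteq V$ with $P\subseteq E(Y_P)$. For an edge $e$ with class $P$, choose $o(e)\in e\cap Y_P$. Let $w\in V$. The set $E(w)$ is far from $\infty$, so by (P2) it is covered by classes $P_1,\dots,P_k$. If $e\in E(w)$ and $o(e)\neq w$, then the class of $e$ is one of $P_1,\dots,P_k$, so $e=\{v,w\}$ with $v=o(e)$ in the finite set $Y_{P_1}\cup\dots\cup Y_{P_k}$. There are only finitely many such edges.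
\end{proof}

The last step uses that $\Gamma$ is simple, so that an edge is determined by its endpoints. If two vertices were joined by infinitely many parallel edges and there were no other edges, then the partition $\{E\}$ would satisfy (P1) and (P2), while every orientation would send infinitely many edges into one of the two vertices.

Every countable graph has an orientation as in Proposition~\ref{prop:orient}: enumerate the vertices and direct each edge away from its earlier endpoint. One uncountable side of a complete bipartite graph destroys this.

\begin{lemma}\label{lem:noorient}
The graph $K_{\aleph_0,\aleph_1}$ has no orientation with all in-degrees finite.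
\end{lemma}

\begin{proof}
Let the sides be $\mathbb N$ and $W$ with $|W|=\aleph_1$, and suppose that such an orientation exists. Each $w\in W$ has infinitely many edges, and only finitely many of them are directed into $w$, so there is $n_w\in\mathbb N$ such that the edge $\{n_w,w\}$ is directed into $n_w$. Since $W$ is uncountable, some $n$ equals $n_w$ for infinitely many $w$. Then $n$ has infinite in-degree, a contradiction.
\end{proof}

\section{Ends of graphs are partition-generated}\label{sec:graph}

For a set $C$ of vertices of a graph $G$, let $N(C)$ be the set of vertices outside $C$ with a neighbor in $C$.

\begin{lemma}\label{lem:graph}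
Let $\omega$ be an end of a graph $G$. There is a partition $\mathcal P$ of $\Omega(G)\setminus\{\omega\}$ such that
\begin{itemize}
\item[(1)] for every $P\in\mathcal P$ there is a finite $F\subseteq V(G)$ with $\Omega(F,\omega)\cap P=\emptyset$;
\item[(2)] for every finite $X\subseteq V(G)$, the set $\Omega(G)\setminus\Omega(X,\omega)$ is covered by finitely many members of $\mathcal P$.
\end{itemize}
That is, by~\eqref{eq:base}, $\omega$ is partition-generated in $\Omega(G)$.
\end{lemma}

In the model graph of Section~\ref{sec:idea}, the canonical separator of $a_i$ is the neighborhood of the component $A_i$ of $G-V$. In general we need a vertex set $B$ that plays the role of the clique. It must be large enough that $G-B$ contains no ray of $\omega$ and all components of $G-B$ have finite neighborhoods. It must also be small enough to be concentrated at $\omega$, in the sense that a finite set cuts off only finitely many vertices of $B$ from $\omega$. What can go wrong with finite neighborhoods is described by the star--comb lemma. A \emph{comb} is the union of a ray, its \emph{spine}, with infinitely many disjoint finite paths, possibly trivial, that have exactly their first vertex on the spine; the last vertices of these paths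 are the \emph{teeth}. A \emph{subdivided infinite star} is the union of infinitely many nontrivial finite paths that start at a common vertex, the \emph{center}, and are otherwise disjoint; their last vertices are the \emph{leaves}.

\begin{lemma}[star--comb lemma, {\cite[Lemma~8.2.2]{Diestel}}]\label{lem:starcomb}
Let $U$ be an infinite set of vertices in a connected graph $H$. Then $H$ contains a comb with all teeth in $U$ or a subdivided infinite star with all leaves in $U$.
\end{lemma}

If $B$ is concentrated at $\omega$, then a comb with teeth in $B$ has its spine in $\omega$, and the center of a star with leaves in $B$ cannot be finitely separated from $\omega$. So we build $B$ from rays of $\omega$ and from such centers.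

\begin{proof}[Proof of Lemma~\ref{lem:graph}]
Let $\Delta$ be the set of vertices $v$ such that $v\in K(Y,\omega)$ for every finite $Y\subseteq V(G)$ with $v\notin Y$. By Zorn's lemma there is a maximal set $\mathcal R$ of pairwise disjoint rays in $\omega$. Put
\[
B=\Delta\cup\bigcup_{R\in\mathcal R}V(R).
\]
By the maximality of $\mathcal R$, no ray of $\omega$ lies in $G-B$.

\medskip\noindent\emph{Step 1: $B\setminus K(Y,\omega)$ is finite for every finite $Y\subseteq V(G)$.} By definition $\Delta\setminus Y\subseteq K(Y,\omega)$. A ray $R\in\mathcal R$ that avoids $Y$ lies in $K(Y,\omega)$ by~\eqref{eq:tail}. The rays in $\mathcal R$ are disjoint, so only finitely many of them meet $Y$, and each of these has a tail, hence all but finitely many of its vertices, in $K(Y,\omega)$.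

\medskip\noindent\emph{Step 2: $N(C)$ is a finite subset of $B$ for every component $C$ of $G-B$.} We have $N(C)\subseteq B$ because $C$ is a component. Suppose that $N(C)$ is infinite. We want the spine or center provided by Lemma~\ref{lem:starcomb} to lie in $C$, so we apply the lemma in a subgraph where the vertices of $N(C)$ have degree $1$. For each $b\in N(C)$ choose one edge from $b$ to $C$, and let $H$ be the connected graph formed by $G[C]$ and these edges. Apply Lemma~\ref{lem:starcomb} to $H$ and $U=N(C)$.

Suppose that we obtain a comb. All vertices of the spine except the first have degree at least $2$ in $H$, so the spine has a tail in $C$. Its end $\eta$ in $G$ differs from $\omega$, since $C\subseteq G-B$ contains no ray of $\omega$. Choose a finite $Y$ with $K(Y,\eta)\neq K(Y,\omega)$. All but finitely many of the disjoint paths from the spine to the teeth avoid $Y$ and start on a tail of the spine that lies in $K(Y,\eta)$; these paths lie in $K(Y,\eta)$. So infinitely many teeth lie in $B\setminus K(Y,\omega)$, contrary to Step~1.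

Suppose that we obtain a star. Its center $c$ has infinite degree in $H$, so $c\in C$ and hence $c\notin\Delta$. Choose a finite $Y$ with $c\notin Y$ and $c\notin K(Y,\omega)$. All but finitely many of the paths from $c$ to the leaves avoid $Y$, and these lie in the component of $G-Y$ that contains $c$. So infinitely many leaves lie in $B\setminus K(Y,\omega)$, again contrary to Step~1.

\medskip\noindent\emph{Step 3: for every end $\eta\neq\omega$ there is a unique component $C_\eta$ of $G-B$ that contains a tail of every ray in $\eta$.} This needs an argument because $B$ is infinite. Choose a finite $Y$ with $K(Y,\eta)\neq K(Y,\omega)$. The set $B\cap K(Y,\eta)$ is contained in $B\setminus K(Y,\omega)$, so $Y'=Y\cup(B\cap K(Y,\eta))$ is finite by Step~1. The connected set $K(Y',\eta)$ lies in $K(Y,\eta)\setminus Y'$ and so avoids $B$. Let $C_\eta$ be the component of $G-B$ that contains it. Uniqueness holds because two tails of a ray meet.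

\medskip\noindent\emph{The partition.} For finite $F\subseteq B$ let $P_F=\{\eta\in\Omega(G)\setminus\{\omega\}:N(C_\eta)=F\}$, and let $\mathcal P$ consist of the nonempty sets $P_F$. By Steps~2 and~3, $\mathcal P$ is a partition of $\Omega(G)\setminus\{\omega\}$.

\medskip\noindent\emph{Property (1).} Let $\eta\in P_F$. The connected set $C_\eta$ avoids $F\subseteq B$ and has all its neighbors in $F$, so it is a component of $G-F$, and $C_\eta=K(F,\eta)$. It contains no ray of $\omega$, so it is not $K(F,\omega)$. Hence $\eta\notin\Omega(F,\omega)$.

\medskip\noindent\emph{Property (2).} Let $X$ be finite and $\eta\notin\Omega(X,\omega)$; in particular $\eta\neq\omega$. We show that there are only finitely many possibilities for $N(C_\eta)$. If $C_\eta$ meets $X$, then $C_\eta$ is one of at most $|X|$ components of $G-B$. Suppose that $C_\eta$ avoids $X$, and let $b\in N(C_\eta)$. Either $b\in X$, or $C_\eta\cup\{b\}$ is connected and avoids $X$, and then $b\in K(X,\eta)\neq K(X,\omega)$ by~\eqref{eq:tail}. In both cases $b\notin K(X,\omega)$. So $N(C_\eta)$ is a subset of $B\setminus K(X,\omega)$, which is finite by Step~1 and has finitely many subsets.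
\end{proof}

\begin{remark}\label{rem:B}
Each ingredient of $B$ is needed. If $G$ consists of a ray $R$ and a vertex $c$ adjacent to all its vertices, then $\{R\}$ is a maximal set of disjoint rays, and without $\Delta=\{c\}$ the component $\{c\}$ of $G-V(R)$ violates Step~2. If $G$ is a ray, then $\Delta=\emptyset$, and the ray must be put into $B$. If $G$ is a ray with infinitely many vertices of degree $1$ attached to its first vertex $r$, then every vertex lies on a ray of $\omega$, and the union of all rays of $\omega$ violates Step~1 for $Y=\{r\}$; this is why the rays in $\mathcal R$ are disjoint.
\end{remark}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:class}}\label{sec:proofs}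

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Proposition~\ref{prop:space} we may replace $\Omega(D_\Gamma)$ by $Z_\Gamma$. The implication (a)$\Rightarrow$(b) is trivial.

(b)$\Rightarrow$(c). Let $h$ be a homeomorphism from $Z_\Gamma$ onto a subspace of $\Omega(G)$. The end $h(\infty)$ is partition-generated in $\Omega(G)$ by Lemma~\ref{lem:graph}, hence in $h(Z_\Gamma)$ by Lemma~\ref{lem:hereditary}. So $\infty$ is partition-generated in $Z_\Gamma$, and Proposition~\ref{prop:orient} gives (c).

(c)$\Rightarrow$(a). Fix an orientation $o$ with all in-degrees finite. Let $G$ be the graph on $V\cup(E\times\mathbb N)$ in which $V$ is a clique, each $A_e$ is the ray $(e,0)(e,1)\dots$, and $(e,0)$ is joined to $o(e)$. We verify the hypotheses of Lemma~\ref{lem:recognize} for $\Omega(G)$.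

A ray that meets $V$ only finitely often has a tail in a component of $G-V$, that is, in some $A_e$, and then it is equivalent to $A_e$. Rays that meet $V$ infinitely often exist because $V$ is infinite. For finite $X$, every tail of such a ray meets the clique $V\setminus X$, so all these rays are equivalent. Let $\omega'$ be their end and $a'_e$ the end of $A_e$; these are all the ends of $G$, and $V\setminus X\subseteq K(X,\omega')$ for finite $X$. The set $\{(e,i):i\ge1\}$ is a component of $G-(e,0)$ that is disjoint from $V$ and from the other rays $A_f$. Hence the ends $a'_e$ are isolated, pairwise distinct and different from $\omega'$.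

For finite $X\subseteq V(G)$ let $E'_X=\{e\in E:o(e)\in X\text{ or }A_e\cap X\neq\emptyset\}$. If $e\notin E'_X$, then $A_e$ avoids $X$ and is joined to $o(e)\in V\setminus X$, so $a'_e\in\Omega(X,\omega')$. If $A_e$ meets $X$, then the part of $A_e$ after its last vertex in $X$ is a component of $G-X$, and if $A_e$ avoids $X$ and $o(e)\in X$, then $A_e$ is one. These components avoid $V$, so $a'_e\notin\Omega(X,\omega')$ for $e\in E'_X$. Thus $\Omega(X,\omega')=\{\omega'\}\cup\{a'_e:e\notin E'_X\}$.

Since $o(e)\in e$, we have $E'_X\subseteq E_X$, and $E_X$ is finitely covered by the proof of Proposition~\ref{prop:space}. Conversely, let $Y\subseteq V$ be finite, and let $T$ be the set of edges directed into a vertex of $Y$. Here we use (c): the set $T$ is finite, and so is $X=Y\cup\{(e,0):e\in T\}$. An edge $e\in E(Y)$ has its origin in $Y$ or belongs to $T$, so $E(Y)\subseteq E'_X$. By Lemma~\ref{lem:recognize}, $\Omega(G)$ is homeomorphic to $Z_\Gamma$.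
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $\Gamma=K_{\aleph_0,\aleph_1}$ the sets $V$, $E$ and $E\times\mathbb N$ have size $\aleph_1$, so $|S|=\aleph_1$. Condition (c) of Theorem~\ref{thm:class} fails by Lemma~\ref{lem:noorient}, so (a) and (b) fail.
\end{proof}

\section{Countable unions of dispersed sets}\label{sec:tree}

We first recall how the end space of a tree looks. Let $T$ be a tree with root $r$. The \emph{level} of a vertex is its distance from $r$, and the \emph{parent} of $t\neq r$ is its unique neighbor on the previous level. A \emph{root ray} is a ray that starts at $r$. For a vertex $t$ let $T_t$ be the set of vertices whose path to $r$ contains $t$.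

\begin{lemma}\label{lem:treeends}
Every end of $T$ contains exactly one root ray. For $t\neq r$ let $\Omega_t$ be the set of ends whose root ray contains $t$. Each $\Omega_t$ is open, and for every end $\rho$ the sets $\Omega_t$ with $t\neq r$ on the root ray of $\rho$ form a neighborhood base at $\rho$.
\end{lemma}

\begin{proof}
After a step from a vertex $p$ up to a vertex $t$ with parent $p$, a ray cannot step down, since this would return it to $p$. It cannot step down forever either, so it has a tail that only goes up, and a root ray goes up from the start. Prefixing an ascending tail with the path from $r$ to its first vertex gives an equivalent root ray.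

If $t$ has parent $p$, then $T_t$ is connected and $tp$ is the only edge that leaves it, so $T_t$ is a component of $T-p$. Two distinct root rays have a last common vertex $p$, because parents are unique. They continue into $T_t$ and $T_{t'}$ for distinct vertices $t,t'$ with parent $p$, and these are distinct components of $T-p$. So the rays are inequivalent.

A root ray has a tail in $T_t$ if and only if it contains $t$. Hence $\Omega_t=\Omega(\{p\},\rho)$ for any $\rho\in\Omega_t$, where $p$ is the parent of $t$, and $\Omega_t$ is open. Given $\rho$ and a finite $X\subseteq V(T)$, choose $t$ on the root ray of $\rho$ on a higher level than $r$ and all vertices of $X$. Then $T_t$ avoids $X$, so $T_t\subseteq K(X,\rho)$ by~\eqref{eq:tail}, and $\Omega_t\subseteq\Omega(X,\rho)$.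
\end{proof}

For countable $S$ the tree will record the components left after deleting the first $n$ points, for $n=0,1,2,\dots$. Two properties of these initial segments $U_n$ matter. Every finite set lies in some $U_n$, so deleting $U_n$ separates at least as much as deleting that finite set. And each end can be separated from $U_n$ by a finite set, so it lives in a well-defined component of $S\setminus U_n$, as do the ends near it. The second property is the definition of a dispersed set.

A finite set $U$ is dispersed, with $X=U$. A union of two dispersed sets is dispersed: if $K(X,\omega)$ avoids $U$ and $K(X',\omega)$ avoids $U'$, then $K(X\cup X',\omega)$ avoids $U\cup U'$.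

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
Taking finite unions, write $S=\bigcup_nU_n$ with dispersed sets $\emptyset=U_0\subseteq U_1\subseteq\cdots$. Then every finite subset of $S$ is contained in $U_n$ for all large $n$.

\medskip\noindent\emph{The tree.} Let $T$ have a root $r$ and a vertex $(n,K)$ for every $n\in\mathbb N$ and every component $K$ of $S\setminus U_n$. Join $r$ to all vertices $(0,K)$, and join $(n,K)$ to $(n+1,K')$ whenever $K'\subseteq K$. A component $K'$ of $S\setminus U_{n+1}$ is a nonempty connected subset of $S\setminus U_n$ and so lies in exactly one component of $S\setminus U_n$. Thus every vertex other than $r$ has exactly one neighbor on the previous level, and $T$ is a tree. By Lemma~\ref{lem:treeends} we identify the ends of $T$ with the sequences $K_0\supseteq K_1\supseteq\cdots$ in which $K_n$ is a component of $S\setminus U_n$; the set $\Omega_{(n,K)}$ consists of the sequences with $K_n=K$.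

\medskip\noindent\emph{The map.} Let $\omega$ be an end of $(S,\mathcal C)$ and $n\in\mathbb N$. As $U_n$ is dispersed, there is a finite $X$ such that $K(X,\omega)$ avoids $U_n$. Let $K_n(\omega)$ be the component of $S\setminus U_n$ that contains $K(X,\omega)$. It contains a tail of every necklace in $\omega$. Since two tails of a necklace meet, $K_n(\omega)$ is the only component of $S\setminus U_n$ that contains a tail of some necklace in $\omega$; in particular it does not depend on $X$. The component of $S\setminus U_n$ that contains $K_{n+1}(\omega)$ contains such a tail, so $K_{n+1}(\omega)\subseteq K_n(\omega)$. Hence $\varphi(\omega)=(K_n(\omega))_{n\in\mathbb N}$ is an end of $T$. The sets $K_n(\omega)$ and $K(X,\omega)$ are interleaved: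
\begin{itemize}
\item[(A)] for all $\omega$ and $n$ there is a finite $X$ with $K(X,\omega)\subseteq K_n(\omega)$;
\item[(B)] if $X$ is finite and $X\subseteq U_n$, then $K_n(\omega)\subseteq K(X,\omega)$ for all $\omega$.
\end{itemize}
Here (A) holds by construction and (B) by~\eqref{eq:tail}. From (B) we get, for finite $X\subseteq U_n$,
\begin{equation}\label{eq:B}
K_n(\omega')=K_n(\omega)\ \Longrightarrow\ K(X,\omega')=K(X,\omega),
\end{equation}
because the two components on the right both contain the nonempty set $K_n(\omega)$.

\medskip\noindent\emph{Injectivity.} If $\varphi(\omega)=\varphi(\omega')$, then~\eqref{eq:B} gives $K(X,\omega)=K(X,\omega')$ for every finite $X$, since $X$ lies in some $U_n$. So $\omega=\omega'$.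

\medskip\noindent\emph{Surjectivity.} Let $K_0\supseteq K_1\supseteq\cdots$ be an end of $T$. We need a necklace with a tail in every $K_n$. The difficulty is to keep nonconsecutive pieces disjoint, and it is resolved by the fact that a finite set lies in $U_n$, and so avoids $K_n$, for all large $n$. Put $n_0=0$ and choose $p_0\in K_0$. Suppose that $n_0<\dots<n_i$, points $p_j\in K_{n_j}$ for $j\le i$, and finite sets $F_0,\dots,F_{i-1}$ have been chosen. Choose $n_{i+1}>n_i$ such that $K_{n_{i+1}}$ avoids $F_0\cup\dots\cup F_{i-1}$, and choose $p_{i+1}\in K_{n_{i+1}}$. Both $p_i$ and $p_{i+1}$ lie in the connected set $K_{n_i}$, so there is a finite connected $F_i\subseteq K_{n_i}$ that contains them. Then $p_{i+1}\in F_i\cap F_{i+1}$ for all $i$. For $j\ge i+2$ we have $F_j\subseteq K_{n_j}\subseteq K_{n_{i+2}}$, and $K_{n_{i+2}}$ avoids $F_i$. The set $N=\bigcup_iF_i$ is infinite because $F_0,F_2,F_4,\dots$ are nonempty and pairwise disjoint. So $N$ is a necklace. If $n_m\ge n$, then its tail $\bigcup_{i\ge m}F_i$ lies in $K_{n_m}\subseteq K_n$. Hence the end $\omega$ of $N$ satisfies $K_n(\omega)=K_n$ for all $n$.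

\medskip\noindent\emph{Continuity.} By Lemma~\ref{lem:treeends} it suffices to show that $\varphi^{-1}(\Omega_{(n,K)})$ is open. Let $K_n(\omega)=K$, and choose $X$ as in (A). For $\omega'\in\Omega(X,\omega)$ the set $K(X,\omega')=K(X,\omega)\subseteq K$ contains tails of the necklaces in $\omega'$, so $K_n(\omega')=K$. Thus $\Omega(X,\omega)\subseteq\varphi^{-1}(\Omega_{(n,K)})$.

\medskip\noindent\emph{Continuity of the inverse.} Given $\omega$ and a finite $X$, choose $n$ with $X\subseteq U_n$. By~\eqref{eq:B}, $\varphi^{-1}$ maps the neighborhood $\Omega_{(n,K_n(\omega))}$ of $\varphi(\omega)$ into $\Omega(X,\omega)$. By~\eqref{eq:base}, $\varphi^{-1}$ is continuous at $\varphi(\omega)$.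

\medskip
So $\varphi$ is a homeomorphism from $\Omega(S,\mathcal C)$ onto $\Omega(T)$. A countable set $S$ is a countable union of finite sets, which are dispersed. Hence a connectoid whose end space is not homeomorphic to the end space of a graph has $|S|\ge\aleph_1$, and by Theorem~\ref{thm:main} the value $\aleph_1$ occurs.
\end{proof}

\begin{remark}\label{rem:matching}
In $D_\Gamma$ a dispersed set meets $V$ in a finite set, because $V\setminus X\subseteq K(X,\omega)$ for the end $\omega$ of the necklaces in $V$. So the hypothesis of Theorem~\ref{thm:tree} fails whenever $V$ is uncountable. The conclusion can then fail even if the end space is that of a graph. Let $\Gamma$ be a perfect matching on an uncountable set. Every orientation has in-degrees at most $1$, so $\Omega(D_\Gamma)$ is homeomorphic to the end space of a graph by Theorem~\ref{thm:class}. The finitely covered sets are the finite ones, so the neighborhoods of $\infty$ in $Z_\Gamma$ are the cofinite sets containing $\infty$. Countably many of them have a common point $e\in E$, and none of these is contained in the neighborhood $Z_\Gamma\setminus\{e\}$. So $\infty$ has no countable neighborhood base, whereas every end of a tree has one by Lemma~\ref{lem:treeends}.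
\end{remark}

\begin{thebibliography}{9}

\bibitem{BR}
Nathan Bowler and Florian Reich, \emph{Connectoids I: a universal end space theory}, arXiv:2405.14704 (2024).

\bibitem{Diestel}
Diestel, \emph{Graph Theory}.

\end{thebibliography}
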